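# The Paley–Wiener theorem for the Dunkl transform on invariant convex sets

## 1. The Dunkl transform maps $\mathcal D(S)$ onto $\mathcal H_S$

**Theorem 1.** Let $G$ be a finite reflection group acting on a finite-dimensional real Euclidean space $\mathfrak a$, let $k$ be a multiplicity function with $\Re k\ge 0$, and let $S\subset\mathfrak a$ be a non-empty $G$-invariant compact convex set. Then the Dunkl transform $D_k$ is a linear isomorphism from $\mathcal D(S)$ onto $\mathcal H_S$.

This is the Paley–Wiener conjecture, taken from Marcel de Jeu, "Paley-Wiener theorems for the Dunkl transform", arXiv:math/0404439 (2004). In plain words: the Dunkl transform is a deformation of the Fourier transform, attached to a reflection group and a parameter $k$. The classical theorem recognizes the Fourier transforms of smooth functions supported in a convex set $S$ by decay and exponential growth. The claim is that for $G$-invariant $S$ the same space of entire functions, with no dependence on $k$, is the image of the Dunkl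 transform. Here are the objects in the statement.

**Setting.** The inner product $(\cdot,\cdot)$ of $\mathfrak a$ is extended complex-bilinearly to the complexification $\mathfrak a_{\mathbb C}$, and $|\cdot|$ is the induced Hermitian norm, so $|(x,\lambda)|\le|x||\lambda|$. The group $G$ has a reduced root system $R$ with positive roots $R_+$, and $\sigma_\alpha x=x-\frac{2(\alpha,x)}{|\alpha|^2}\alpha$ is the reflection in $\alpha$. A multiplicity function is a $G$-invariant function $k:R\to\mathbb C$, $\alpha\mapsto k_\alpha$, and $\Re k\ge0$ means $\Re k_\alpha\ge 0$ for all $\alpha$. If $R$ has $m$ orbits under $G$, then $k$ is a point of $\mathbb C^m$. For the symmetry group of the square, with roots $\pm e_1,\pm e_2,\pm e_1\pm e_2$, there are two orbits, so $k\in\mathbb C^2$.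

**Dunkl operators.** For $\xi\in\mathfrak a$,
$$T_\xi f(x)=\partial_\xi f(x)+\sum_{\alpha\in R_+}k_\alpha(\alpha,\xi)\frac{f(x)-f(\sigma_\alpha x)}{(\alpha,x)} .$$
This is a directional derivative plus a nonlocal part comparing $f$ at $x$ with $f$ at the mirror images of $x$. On the line with $G=\{\pm1\}$ and positive root $\alpha=1$ we get $Tf(x)=f'(x)+k\,\frac{f(x)-f(-x)}{x}$; so $Tf=f'$ for even $f$, and $Tf=f'+2kf/x$ for odd $f$.

**Dunkl kernel.** For $\Re k\ge0$ and $\lambda\in\mathfrak a_{\mathbb C}$ there is a unique real-analytic $f=E_k(\cdot,\lambda)$ on $\mathfrak a$ with $T_\xi f=(\lambda,\xi)f$ for all $\xi\in\mathfrak a$ and $f(0)=1$. It extends to a holomorphic function on $\mathfrak a_{\mathbb C}\times\mathfrak a_{\mathbb C}$, and $E_k(x,\lambda)=E_k(\lambda,x)$. For $k=0$ it is $e^{(x,\lambda)}$.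

**Dunkl transform.** With $w_k(x)=\prod_{\alpha\in R_+}|(\alpha,x)|^{2k_\alpha}$, a $G$-invariant function,
$$D_kf(\lambda)=\int_{\mathfrak a}f(x)E_k(-i\lambda,x)w_k(x)\,dx\qquad(\lambda\in\mathfrak a_{\mathbb C}).$$
For $k=0$ this is the Fourier transform $\int f(x)e^{-i(\lambda,x)}dx$.

**The spaces.** $\mathcal D(S)$ is the space of smooth compactly supported functions on $\mathfrak a$ with support in $S$. The indicator of a non-empty compact $S$ is $I_S(x)=\max_{y\in S}(x,y)$. For the ball $B_r=\{|x|\le r\}$ it is $r|x|$, and for the convex hull of an orbit $Gy$ it is $\max_{g}(gy,x)$. When $S$ is also convex, separation by hyperplanes shows that $S$ can be recovered from it: $x\in S$ if and only if $(x,\nu)\le I_S(\nu)$ for all $\nu\in\mathfrak a$. Finally, $\mathcal H_S$ consists of the entire functions $f$ on $\mathfrak a_{\mathbb C}$ such that for each integer $M\ge0$ there is $\gamma_M$ with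
$$|f(\lambda)|\le\gamma_M(1+|\lambda|)^{-M}e^{I_S(\Im\lambda)}\qquad(\lambda\in\mathfrak a_{\mathbb C}).$$

**What is taken as known.** We use the properties of $E_k$ just listed and two more facts. For $\Re k\ge0$ and $S$ as in Theorem 1, $D_k$ is an injective map from $\mathcal D(S)$ into $\mathcal H_S$. For $k=0$, Theorem 1 is the classical Paley–Wiener theorem.

So one thing is missing, surjectivity: every $f\in\mathcal H_S$ must be produced as $D_kg$ with $g$ supported in $S$. If $R=\emptyset$ this is the case $k=0$, so we assume $R\neq\emptyset$.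

## 2. The line with $k=1$: an explicit preimage

Take $\mathfrak a=\mathbb R$, $G=\{\pm1\}$, $\alpha=1$, $k=1$, so $w_1(x)=x^2$. Put $j(z)=\sinh z/z$. Since $(zj)''=zj$, we have $j''+2j'/z=j$. Therefore $T[j(\lambda x)]=\lambda j'(\lambda x)$ and $T[j'(\lambda x)]=\lambda\big(j''+2j'/z\big)(\lambda x)=\lambda j(\lambda x)$. The kernel is thus
$$E_1(x,\lambda)=j(z)+j'(z)=\frac{e^z}{z}-\frac{\sinh z}{z^2},\qquad z=\lambda x. \tag{1}$$

Invariant compact intervals are $S=[-r,r]$. Let $f\in\mathcal H_S$, so $f(\lambda)=\int\varphi(x)e^{-i\lambda x}dx$ with $\varphi\in\mathcal D(S)$. Split $\varphi=\varphi_e+\varphi_o$ into even and odd parts and set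
$$g=-\frac{\varphi_e'}{x}+\frac{\varphi_o-x\varphi_o'}{x^2}. \tag{2}$$
This is smooth: $\varphi_e'$ vanishes at $0$, and $\varphi_o-x\varphi_o'$ vanishes at $0$ together with its derivative $-x\varphi_o''$. Also $\operatorname{supp}g\subset S$. Let $q(\theta)=\sin\theta/\theta$; then $j(-i\theta)=q(\theta)$ and $j'(-i\theta)=iq'(\theta)$. Hence for real $\lambda\ne0$ the even part of $g$ contributes
$$\int-\frac{\varphi_e'}{x}\,\frac{\sin\lambda x}{\lambda x}\,x^2dx=-\frac1\lambda\int\varphi_e'\sin(\lambda x)\,dx=\int\varphi_e\cos(\lambda x)\,dx=\int\varphi_ee^{-i\lambda x}dx ,$$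
and the odd part contributes
$$i\int(\varphi_o-x\varphi_o')\,q'(\lambda x)\,dx=\frac i\lambda\int x\varphi_o''\,\frac{\sin\lambda x}{\lambda x}\,dx=\frac i{\lambda^2}\int\varphi_o''\sin(\lambda x)\,dx=-i\int\varphi_o\sin(\lambda x)\,dx=\int\varphi_oe^{-i\lambda x}dx .$$
So $D_1g=f$, which is Theorem 1 in this case.

The formula also shows what $G$-invariance is for. Let $\varphi\ne0$ be supported in $[1,2]$. Substituting $\varphi_e(x)=\frac12\varphi(-x)$ and $\varphi_o(x)=-\frac12\varphi(-x)$ for $x<0$ into (2) gives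
$$g(-u)=-\frac{\varphi(u)}{2u^2}\qquad(u>0). \tag{3}$$
So $f\in\mathcal H_{[1,2]}$, but its unique preimage in $\mathcal D([-2,2])$ has a mirror image on the negative axis. Hence $D_1:\mathcal D([1,2])\to\mathcal H_{[1,2]}$ is not onto.

## 3. The contour shift, and a transport equation in its place

In the classical proof one takes $x\notin S$, picks $\nu$ with $(x,\nu)>I_S(\nu)$, and shifts $\lambda\mapsto\lambda+is\nu$ in $\int f(\lambda)e^{i(\lambda,x)}d\lambda$. The exponential gives $e^{-s(\nu,x)}$, $f$ costs at most $e^{sI_S(\nu)}$, and $s\to\infty$ kills the integral. The sensible first attempt is to do this with the candidate for the inverse transform,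
$$D_k'f(x)=\int_{\mathfrak a}f(\lambda)E_k(i\lambda,x)w_k(\lambda)\,d\lambda .$$
It stops at two points. First, $w_k(\lambda)=\prod|(\alpha,\lambda)|^{2k_\alpha}$ is in general not the restriction of an entire function. Second, even where it is, as for $k=1$ on the line, the kernel does not decay along the shift. By (1), the kernel at $\lambda+is$ is $\frac{e^z}{z}-\frac{\sinh z}{z^2}$ with $z=i\lambda x-sx$. For $x>0$ the first term has size $e^{-sx}/|z|$, but the second grows like $e^{sx}/(2|z|^2)$. The general bound (Lemma 2(a) below) has $\max_{g}$ over all of $G$ in the exponent, and (1) shows that this is not an artifact.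

So we give up moving $\lambda$ and look at $x$ instead. Write $f(\lambda)=\int_S\varphi(y)e^{-i(\lambda,y)}dy$ by the classical theorem. Formally, $D'_kf=c_k^2\int\varphi(y)\,u_y(1,\cdot)\,dy$, where $c_k$ is a constant and
$$u_y(t,x)=c_k^{-2}\int e^{-it(\lambda,y)}E_k(i\lambda,x)w_k(\lambda)\,d\lambda$$
should solve $\partial_tu=-T_yu$ with initial value a point mass at $0$. For $k=0$ this is the transport equation, which moves the point mass to $y$ at time $1$. In general we want to show that at time $1$ the solution lives in the convex hull of $Gy$, which lies in $S$ when $y\in S$. That is a statement on propagation of supports, and the natural tool is a weighted energy $\int\Phi|u|^2w_k$.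

Here too the first try fails. For the half space $\{(x,\nu)>a\}$ one would take $\Phi$ to be a function of $(x,\nu)$. Expanding the definition of $T_y$ gives
$$T_y(\Phi u)-\Phi T_yu=(\partial_y\Phi)\,u+\sum_{\alpha\in R_+}k_\alpha(\alpha,y)\frac{\Phi-\Phi\circ\sigma_\alpha}{(\alpha,x)}\;u\circ\sigma_\alpha .$$
The last sum couples $u(x)$ to $u(\sigma_\alpha x)$, has no sign, and is not controlled by $\Phi|u|^2$, since $\sigma_\alpha x$ may lie where $\Phi=0$. No cleverness can help: on the line such an estimate with $\nu=-1$ would confine $u_y(1,\cdot)$, for $y\in[1,2]$, to $[1,\infty)$, and (3) shows that this is false.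

The way past is to use a $G$-invariant weight: then $\Phi-\Phi\circ\sigma_\alpha=0$ and the nonlocal terms vanish identically. The right weight is a smoothed version of $\max_g(gx,\nu)$. The energy argument needs $k$ real, and $w_k$ regular enough for integration by parts; real $k_\alpha\ge1$ is comfortable. For the remaining $k$ we use that $\mathcal H_S$ does not depend on $k$. For fixed $f\in\mathcal H_S$ and $x\notin S$, the number $D_k'f(x)$ is holomorphic in $k$, so its vanishing for real $k\ge1$ spreads to all $k$.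

**Notation.** $d=\dim\mathfrak a$; $\mathcal S(\mathfrak a)$ is the Schwartz space; $\mathcal K=\{\Re k\ge0\}$; $\mathcal K^\circ=\{\Re k_\alpha>0\ \forall\alpha\}$; $\mathcal K_1=\{k\text{ real},\,k_\alpha\ge1\ \forall\alpha\}=[1,\infty)^m$; and $c_k=\int_{\mathfrak a}e^{-|x|^2/2}w_k(x)\,dx$.

## 4. Bounds for the kernel, uniform in $k$

The device of this section is to follow all values $E_k(gx,\lambda)$, $g\in G$, together. On $\mathbb C^G$, with its standard Hermitian inner product, let
$$(QF)_g=\sum_{\alpha\in R_+}k_\alpha(F_g-F_{\sigma_\alpha g}).$$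
Each map $U_\alpha:F\mapsto(F_{\sigma_\alpha g})_g$ is a permutation of coordinates of order two, so it is unitary and self-adjoint with eigenvalues $\pm1$, and $1-U_\alpha\ge0$. As $Q=\sum k_\alpha(1-U_\alpha)$,
$$\Re\langle QF,F\rangle\ge0\quad(k\in\mathcal K),$$
and $Q$ is real symmetric and positive semidefinite for real $k\ge0$. On the line with $G=\{\pm1\}$, $Q=k\begin{pmatrix}1&-1\\-1&1\end{pmatrix}$ has eigenvalues $0$ and $2k$.

**Lemma 2.**
(a) For $k\in\mathcal K$ and $x,\lambda\in\mathfrak a_{\mathbb C}$: $|E_k(x,\lambda)|\le\sqrt{|G|}\,\exp\max_{g\in G}\Re(gx,\lambda)$.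
(b) $(k,x,\lambda)\mapsto E_k(x,\lambda)$ is continuous on $\mathcal K\times\mathfrak a_{\mathbb C}^2$ and holomorphic in $k\in\mathcal K^\circ$, and $E_k(cx,\lambda)=E_k(x,c\lambda)$ for $c\in\mathbb C$.
(c) For $\lambda,x\in\mathfrak a$ and $k\in\mathcal K$: $|\partial_x^nE_k(i\lambda,x)|\le C_n(1+|\lambda|)^{|n|}$, with $C_n$ independent of $k,x,\lambda$.

In particular $|E_k(i\lambda,x)|\le\sqrt{|G|}$ for $\lambda,x\in\mathfrak a$.

**Step 1: a radial equation without denominators.** In an orthonormal basis, $\sum_ix_i(\alpha,e_i)=(\alpha,x)$. So summing $x_iT_{e_i}E_k=x_i(\lambda,e_i)E_k$ over $i$ cancels the denominators. For $x\in\mathfrak a$, and then by holomorphy for $x\in\mathfrak a_{\mathbb C}$,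
$$\partial_xE_k(x,\lambda)+\sum_{\alpha\in R_+}k_\alpha\big(E_k(x,\lambda)-E_k(\sigma_\alpha x,\lambda)\big)=(x,\lambda)E_k(x,\lambda), \tag{4}$$
where $\partial_x$ is the derivative at $x$ in the direction $x$.

**Step 2: the bound (a), from a differential inequality along rays.** Let $F_g(s)=E_k(sgx,\lambda)$. Equation (4) at the point $sgx$ reads $sF_g'+(QF)_g=s(gx,\lambda)F_g$. With $M=\max_g\Re(gx,\lambda)$ we get, for $s>0$,
$$\frac{d}{ds}\|F\|^2=2\Re\langle F',F\rangle=2\sum_g\Re(gx,\lambda)|F_g|^2-\frac2s\Re\langle QF,F\rangle\le2M\|F\|^2 .$$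
So $e^{-2Ms}\|F(s)\|^2$ is nonincreasing. It equals $|G|$ at $s=0$, hence $|E_k(x,\lambda)|\le\|F(1)\|\le\sqrt{|G|}\,e^M$.

**Step 3: dependence on $k$, from the power series.** Let $E_k^{(n)}(\cdot,\lambda)$ be the homogeneous component of degree $n$ in $x$, with $E_k^{(0)}=1$. By Euler's identity the degree $n$ part of (4) is
$$A_n(k)E_k^{(n)}=(\cdot,\lambda)E_k^{(n-1)},\qquad A_n(k)p=np+\sum_{\alpha\in R_+}k_\alpha(p-p\circ\sigma_\alpha)\qquad(n\ge1).$$
If $A_n(k)p=0$ for a homogeneous polynomial $p$ of degree $n$, then evaluation at the points $gx$ gives $nP+QP=0$ for $P=(p(gx))_g$. Taking $\Re\langle\cdot,P\rangle$ gives $n\|P\|^2\le0$, so $p=0$. Hence $A_n(k)$ is invertible for $k\in\mathcal K$, and by Cramer's rule its inverse is rational in $k$ without poles on $\mathcal K$. By induction $E_k^{(n)}(x,\lambda)$ is a polynomial, homogeneous of degree $n$ in $x$ and of degree $n$ in $\lambda$, whose coefficients are rational in $k$ without poles on $\mathcal K$.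

To sum the series, let $P_g=E_k^{(n)}(gx,\lambda)$ and $N_n=\|P\|$. Then $nP+QP=\big((gx,\lambda)E_k^{(n-1)}(gx,\lambda)\big)_g$. Pairing with $P$ gives $nN_n^2\le|x||\lambda|N_{n-1}N_n$. As $N_0=\sqrt{|G|}$, we get $N_n\le\sqrt{|G|}\,(|x||\lambda|)^n/n!$. So $E_k=\sum_nE_k^{(n)}$ converges uniformly on $\mathcal K\times(\text{compact})$. Continuity and holomorphy in $k$ follow, and $E_k(cx,\lambda)=E_k(x,c\lambda)$ holds term by term.

**Step 4: derivatives, from Cauchy's estimates.** By symmetry $E_k(i\lambda,z)=E_k(z,i\lambda)$. For $\lambda\in\mathfrak a$ and $z\in\mathfrak a_{\mathbb C}$, $\Re(gz,i\lambda)=-(g\Im z,\lambda)\le|\lambda||\Im z|$, so (a) gives $|E_k(i\lambda,z)|\le\sqrt{|G|}\,e^{|\lambda||\Im z|}$. On the polydisc of radius $(1+|\lambda|)^{-1}$ around $x\in\mathfrak a$ we have $|\lambda||\Im z|\le\sqrt d$. Cauchy's estimates give (c) with $C_n=n!\sqrt{|G|}\,e^{\sqrt d}$. $\square$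

## 5. Skew-symmetry of $T_\xi$ for real $k\ge1$

In Sections 5–7, $k\in\mathcal K_1$. All exponents in $w_k$ are then at least $2$. So $w_k$ is $C^1$ and positive off a null set, each $w_k/(\alpha,x)$ extends continuously, both have polynomial growth, and
$$\partial_\xi w_k=\sum_{\alpha\in R_+}2k_\alpha(\alpha,\xi)\frac{w_k}{(\alpha,x)} .$$
We also use, for $u\in C^1(\mathfrak a)$, the identity obtained by integrating along the segment from $x$ to $\sigma_\alpha x$,
$$\frac{u(x)-u(\sigma_\alpha x)}{(\alpha,x)}=\frac2{|\alpha|^2}\int_0^1(\partial_\alpha u)(p_\tau x)\,d\tau,\qquad p_\tau x=x-\tau\frac{2(\alpha,x)}{|\alpha|^2}\alpha , \tag{5}$$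
whose right side defines the quotient on the hyperplane $(\alpha,x)=0$. In particular $T_\xi u$ is continuous.

**Lemma 3.** Let $k\in\mathcal K_1$.
(a) $T_\xi$ maps $\mathcal S(\mathfrak a)$ continuously into itself.
(b) If $\Phi$ is $C^1$ and $G$-invariant and $u$ is $C^1$, then $T_\xi(\Phi u)=\Phi T_\xi u+(\partial_\xi\Phi)u$.
(c) If $f\in\mathcal S(\mathfrak a)$ and $g\in C^1(\mathfrak a)$ has, together with its gradient, polynomial growth, then $\int(T_\xi f)\,g\,w_k\,dx=-\int f\,(T_\xi g)\,w_k\,dx$.
(d) If $v\in C^1(\mathfrak a)$ and $T_\xi v=0$ for all $\xi$, then $v$ is constant.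

**Step 1: (a), by treating the difference quotient near and away from the hyperplane.** By (5) the quotient of $f\in\mathcal S(\mathfrak a)$ is smooth. Where $|(\alpha,x)|\le1$, we have $|p_\tau x-x|\le2/|\alpha|$, hence $1+|x|\le(1+2/|\alpha|)(1+|p_\tau x|)$. As $p_\tau$ is linear with coefficients bounded in $\tau$, every derivative of the right side of (5), times any power of $1+|x|$, is bounded by Schwartz seminorms of $f$. Where $|(\alpha,x)|\ge1$ the same holds for the left side, since $1/(\alpha,x)$ has bounded derivatives there.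

**Step 2: (b), the product rule that kills the nonlocal terms.** As $\Phi(\sigma_\alpha x)=\Phi(x)$, we have $(\Phi u)(x)-(\Phi u)(\sigma_\alpha x)=\Phi(x)(u(x)-u(\sigma_\alpha x))$. The derivative obeys the usual rule.

**Step 3: (c), integration by parts, with $\partial_\xi w_k$ compensating the differences.** By (5), $(g-g\circ\sigma_\alpha)/(\alpha,x)$ has polynomial growth, so all integrals converge absolutely. First,
$$\int(\partial_\xi f)gw_k=-\int f(\partial_\xi g)w_k-\sum_{\alpha\in R_+}2k_\alpha(\alpha,\xi)\int fg\frac{w_k}{(\alpha,x)} .$$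
In the difference part, substitute $x\mapsto\sigma_\alpha x$ in the term with $f\circ\sigma_\alpha$. As $w_k$ is invariant and $(\alpha,\sigma_\alpha x)=-(\alpha,x)$,
$$\sum_{\alpha\in R_+}k_\alpha(\alpha,\xi)\int(f-f\circ\sigma_\alpha)g\frac{w_k}{(\alpha,x)}=\sum_{\alpha\in R_+}k_\alpha(\alpha,\xi)\int f(g+g\circ\sigma_\alpha)\frac{w_k}{(\alpha,x)} .$$
Adding the two and using $-2g+(g+g\circ\sigma_\alpha)=-(g-g\circ\sigma_\alpha)$ gives $-\int f(T_\xi g)w_k$.

**Step 4: (d), by solving the radial equation.** As in (4), $\partial_xv(x)+\sum k_\alpha(v(x)-v(\sigma_\alpha x))=0$. So $C(s)=(v(sgx))_g$ satisfies $sC'=-QC$ for $s>0$. In the eigenspace of $Q$ with eigenvalue $\kappa\ge0$, the component of $C(s)$ is $s^{-\kappa}$ times a constant vector. As $C$ is bounded for $s\to0$, the components with $\kappa>0$ vanish. So $C$ is constant on $(0,\infty)$, and letting $s\to0$ gives $v(x)=v(0)$. $\square$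

## 6. Inversion on the Schwartz space for real $k\ge1$

**Lemma 4.** Let $k\in\mathcal K_1$. Then $D_k$ and $D_k'f(x)=\int_{\mathfrak a}f(\lambda)E_k(i\lambda,x)w_k(\lambda)\,d\lambda$ map $\mathcal S(\mathfrak a)$ continuously into itself, and $D_k'D_k=D_kD_k'=c_k^2\,\mathrm{id}$ on $\mathcal S(\mathfrak a)$.

Write $D=D_k$, $D'=D_k'$, and $(\iota f)(x)=f(-x)$. By symmetry and Lemma 2(b), $E_k(ix,\lambda)=E_k(i\lambda,x)$ and $E_k(-i\lambda,-x)=E_k(i\lambda,x)$. Hence $D'=\iota D=D\iota$.

**Step 1: how $D$ exchanges $T_\xi$ with multiplication.** For $\lambda\in\mathfrak a$ the function $x\mapsto E_k(-i\lambda,x)=E_k(x,-i\lambda)$ is multiplied by $-i(\lambda,\xi)$ under $T_\xi$, and by Lemma 2(c) it may serve as $g$ in Lemma 3(c). So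
$$D(T_\xi f)=i(\lambda,\xi)\,Df . \tag{6}$$
Since $E_k(-i\lambda,x)=E_k(\lambda,-ix)$, applying $T_\xi$ in the variable $\lambda$ under the integral multiplies the kernel by $-i(x,\xi)$. This gives $T_\xi Df=-iD((x,\xi)f)$, that is,
$$D((x,\xi)f)=i\,T_\xi Df . \tag{7}$$
Differentiation under the integral is justified by $|\partial_\lambda^nE_k(-i\lambda,x)|\le C_n(1+|x|)^{|n|}$, which is Lemma 2(c) with the variables exchanged. In the difference quotients one argues first off the hyperplanes and then by continuity.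

**Step 2: continuity on $\mathcal S(\mathfrak a)$.** Each $\lambda^n\partial_\lambda^mDf$ is a linear combination of terms $\partial_\lambda^{m'}(\lambda^{n'}Df)$. By repeated use of (6), such a term equals $(-i)^{|n'|}\partial_\lambda^{m'}D(T^{n'}f)$, where $T^{n'}$ is a product of operators $T_{e_j}$. It is bounded by $C_{m'}\int|T^{n'}f|(1+|x|)^{|m'|}w_k\,dx$, which by Lemma 3(a) is a continuous seminorm of $f$. So $D$, and hence $D'=\iota D$, map $\mathcal S(\mathfrak a)$ continuously into itself.

**Step 3: one function that is inverted, the Gaussian.** Let $g(x)=e^{-|x|^2/2}$. As $g$ is invariant, $T_\xi g=-(x,\xi)g$. Applying $D$ and using (6) and (7), $i(\lambda,\xi)Dg=-iT_\xi Dg$, that is, $T_\xi Dg=-(\lambda,\xi)Dg$. By Lemma 3(b), $v=e^{|\lambda|^2/2}Dg$ satisfies $T_\xi v=0$ for all $\xi$. By Lemma 3(d) it is the constant $v(0)=Dg(0)=\int gw_k=c_k$. So $Dg=c_kg$, also $D'g=c_kg$, and $D'Dg=c_k^2g$.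

**Step 4: $P=D'D$ is multiplication by a function.** By (7) and then (6),
$$P\big((\cdot,\xi)f\big)(x)=\big(D(iT_\xi Df)\big)(-x)=i\cdot i\,(-x,\xi)\,(DDf)(-x)=(x,\xi)\,Pf(x).$$
So $P$ commutes with multiplication by polynomials. Let $f\in\mathcal S(\mathfrak a)$ with $f(x_0)=0$. We claim $f=\sum_j(x-x_0)_jf_j$ with $f_j\in\mathcal S(\mathfrak a)$. Take $\chi\in C_c^\infty(\mathfrak a)$ with $\chi=1$ near $x_0$, and $\chi_1\in C_c^\infty(\mathfrak a)$ with $\chi_1=1$ on $\operatorname{supp}\chi$. Hadamard's lemma gives $\chi f=\sum_j(x-x_0)_jb_j$ with $b_j$ smooth, so $\chi f=\sum_j(x-x_0)_j\chi_1b_j$. Furthermore,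
$$(1-\chi)f=\sum_j(x-x_0)_j\cdot\frac{(x-x_0)_j(1-\chi)f}{|x-x_0|^2},$$
with Schwartz quotients because $1-\chi$ vanishes near $x_0$. The claim gives $Pf(x_0)=\sum_j(x_0-x_0)_jPf_j(x_0)=0$. For arbitrary $f\in\mathcal S(\mathfrak a)$ apply this to $f-\frac{f(x_0)}{g(x_0)}g$; the result is $Pf(x_0)=\frac{f(x_0)}{g(x_0)}Pg(x_0)=c_k^2f(x_0)$. So $D'D=c_k^2\,\mathrm{id}$, and $DD'=D\iota D=D'D$. $\square$

## 7. Propagation of supports under $\partial_tu=-T_yu$

**Proposition 5.** Let $k\in\mathcal K_1$, $y\in\mathfrak a$, $\rho\in\mathcal D(B_\varepsilon)$, $h_\rho=D_k\rho$, and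
$$u(t,x)=c_k^{-2}\int_{\mathfrak a}e^{-it(\lambda,y)}h_\rho(\lambda)E_k(i\lambda,x)w_k(\lambda)\,d\lambda .$$
If $\nu\in\mathfrak a$ and $(x,\nu)>\max_{g\in G}(gy,\nu)+\varepsilon|\nu|$, then $u(1,x)=0$.

In other words, $u(1,\cdot)$ is supported in the $\varepsilon$-neighborhood of the convex hull of $Gy$. For $k=0$ the formula would give $u(t,x)=\rho(x-ty)$.

**Step 1: the equation.** By Lemma 4, $h_\rho|_{\mathfrak a}\in\mathcal S(\mathfrak a)$, so $t\mapsto e^{-it(\cdot,y)}h_\rho$ is $C^1$ into $\mathcal S(\mathfrak a)$. Applying the continuous operator $c_k^{-2}D_k'$, we see that $t\mapsto u(t,\cdot)$ is $C^1$ into $\mathcal S(\mathfrak a)$, and $u(0,\cdot)=c_k^{-2}D_k'D_k\rho=\rho$. Since $T_yE_k(i\lambda,\cdot)=i(\lambda,y)E_k(i\lambda,\cdot)$, differentiating under the integral gives $\partial_tu=-T_yu$.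

**Step 2: an energy identity for invariant weights.** Let $\Phi\in C^1(\mathfrak a)$ be real, $G$-invariant, bounded with bounded gradient, and let $u\in\mathcal S(\mathfrak a)$. As $k$ is real, $T_y\bar u=\overline{T_yu}$. Lemma 3(c) with $f=u$, $g=\Phi\bar u$, and then Lemma 3(b), give
$$\int\Phi\bar u\,T_yu\,w_k=-\int u\,T_y(\Phi\bar u)\,w_k=-\int\Phi u\,\overline{T_yu}\,w_k-\int(\partial_y\Phi)|u|^2w_k ,$$
that is,
$$2\Re\int\Phi\,\bar u\,T_yu\,w_k\,dx=-\int(\partial_y\Phi)|u|^2w_k\,dx . \tag{8}$$
No reflected values remain.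

**Step 3: the weight.** We want $\max_g(gx,\nu)$, which is invariant but not differentiable, so we smooth it. Put $h=\max_g(gy,\nu)$ and, for $s>0$,
$$L(x)=\frac1s\log\sum_{g\in G}e^{s(gx,\nu)} .$$
This is smooth and $G$-invariant with bounded gradient, and
$$(x,\nu)\le L(x)\le\max_g(gx,\nu)+\frac{\log|G|}s,\qquad\partial_yL(x)=\frac{\sum_g(gy,\nu)e^{s(gx,\nu)}}{\sum_ge^{s(gx,\nu)}}\le h . \tag{9}$$
The last bound says that along $y$ the function $L$ rises at rate at most $h$. Let $c=\varepsilon|\nu|+\frac{\log|G|}s$ and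
$$\Theta(r)=0\ \ (r\le c),\qquad\Theta(r)=\frac{(r-c)^2}{1+(r-c)^2}\ \ (r>c).$$
Then $\Theta$ is $C^1$, bounded, nondecreasing, with bounded derivative, and is positive exactly on $(c,\infty)$.

**Step 4: the energy outside the moving region does not increase.** For $t\in[0,1]$ let
$$J(t)=\int\Theta(L(x)-th)\,|u(t,x)|^2w_k(x)\,dx\ge0 .$$
As $u(t,\cdot)$ and $\partial_tu(t,\cdot)$ stay bounded in $\mathcal S(\mathfrak a)$, $w_k$ has polynomial growth, and $\Theta,\Theta'$ are bounded, we may differentiate under the integral. By $\partial_tu=-T_yu$, (8) with $\Phi=\Theta(L-th)$, and (9),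
$$J'(t)=\int\big[-h\,\Theta'(L-th)|u|^2-2\Re(\Phi\bar u\,T_yu)\big]w_k\,dx=\int\Theta'(L-th)\,(\partial_yL-h)\,|u|^2w_k\,dx\le0 .$$
On $\operatorname{supp}\rho\subset B_\varepsilon$ we have $L\le\varepsilon|\nu|+\frac{\log|G|}s=c$, so $J(0)=0$. Therefore $J(1)=0$.

**Step 5: conclusion.** The integrand of $J(1)$ is continuous and nonnegative, so it vanishes. As $w_k>0$ on a dense set and $\Theta(L-h)>0$ where $L>h+c$, continuity gives $u(1,x)=0$ whenever $L(x)>h+c$. If $(x,\nu)>h+\varepsilon|\nu|$, choose $s$ so large that $(x,\nu)>h+\varepsilon|\nu|+\frac{\log|G|}s=h+c$. Then $L(x)\ge(x,\nu)>h+c$, so $u(1,x)=0$. $\square$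

## 8. The support of $D_k'f$, first for $k\ge1$ and then for all $\Re k\ge0$

Let $f\in\mathcal H_S$. By the case $k=0$, $f(\lambda)=\int\varphi(y)e^{-i(\lambda,y)}dy$ with $\varphi\in\mathcal D(S)$; in particular $f|_{\mathfrak a}\in\mathcal S(\mathfrak a)$. For every $k\in\mathcal K$ put
$$D_k'f(x)=\int_{\mathfrak a}f(\lambda)E_k(i\lambda,x)w_k(\lambda)\,d\lambda .$$

**Regularity in $x$ and $k$.** We have $|w_k(\lambda)|\le\prod_{R_+}(1+|(\alpha,\lambda)|)^{2\Re k_\alpha}$, which is of polynomial growth, locally uniformly in $k\in\mathcal K$. For $\lambda$ off the reflection hyperplanes $w_k(\lambda)$ is entire in $k$. With Lemma 2 and dominated convergence, $D_k'f\in C^\infty(\mathfrak a)$ and $(k,x)\mapsto D_k'f(x)$ is continuous on $\mathcal K\times\mathfrak a$. By Fubini and Morera in each variable it is holomorphic in $k\in\mathcal K^\circ$. The same argument shows that $c_k$ is continuous on $\mathcal K$ and holomorphic on $\mathcal K^\circ$.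

**Proposition 6.** $\operatorname{supp}D_k'f\subset S$ for all $f\in\mathcal H_S$ and $k\in\mathcal K$.

**Step 1: $k\in\mathcal K_1$, by superposing the solutions of Section 7.** Point masses are not admissible initial data, so we mollify. Choose $\rho_\varepsilon\in\mathcal D(B_\varepsilon)$ with $\rho_\varepsilon\ge0$ and $\int\rho_\varepsilon w_k=1$, and let $h_\varepsilon=D_k\rho_\varepsilon$. As $\varphi$ is integrable, $h_\varepsilon|_{\mathfrak a}\in\mathcal S(\mathfrak a)$, and the kernel is bounded, Fubini gives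
$$c_k^{-2}\int f\,h_\varepsilon\,E_k(i\lambda,x)w_k\,d\lambda=\int_S\varphi(y)\,u_y(1,x)\,dy , \tag{10}$$
where $u_y$ is the function of Proposition 5 for $\rho=\rho_\varepsilon$. Let $x\notin S$ and choose $\nu$ with $(x,\nu)>I_S(\nu)$. For $y\in S$ all $gy$ lie in $S$, so $\max_g(gy,\nu)\le I_S(\nu)$; this is where $G$-invariance of $S$ is used. Hence for all small $\varepsilon$ we have $(x,\nu)>\max_g(gy,\nu)+\varepsilon|\nu|$ for every $y\in S$. By Proposition 5, (10) is then zero. On $\mathfrak a$, $|h_\varepsilon|\le\sqrt{|G|}\int\rho_\varepsilon w_k=\sqrt{|G|}$, and $h_\varepsilon(\lambda)\to E_k(-i\lambda,0)=1$ as $\varepsilon\to0$. By dominated convergence $D_k'f(x)=0$. So $D_k'f$ vanishes off the closed set $S$.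

**Step 2: all $k\in\mathcal K$, by analytic continuation.** Fix $f$ and $x\notin S$; neither depends on $k$. The function $k\mapsto D_k'f(x)$ is holomorphic on $\mathcal K^\circ$, a product of $m$ half-planes, and vanishes on $[1,\infty)^m$. With $k_2,\dots,k_m\ge1$ fixed, it vanishes for all $k_1$ in the half-plane by the identity theorem. Then, with $k_1$ in the half-plane and $k_3,\dots,k_m\ge1$ fixed, it vanishes for all $k_2$ in the half-plane; and so on. So it vanishes on $\mathcal K^\circ$, and by continuity on $\mathcal K$. $\square$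

## 9. Surjectivity, and why $c_k\ne0$

**Step 1: the inversion formula on $\mathcal H_S$.** Let $f\in\mathcal H_S$. By Proposition 6, $D_k'f\in\mathcal D(S)$ for every $k\in\mathcal K$. We claim
$$D_k(D_k'f)=c_k^2f\qquad(k\in\mathcal K). \tag{11}$$
For $k\in\mathcal K_1$ this holds on $\mathfrak a$ by Lemma 4. Fix $\lambda\in\mathfrak a$. By Proposition 6 the left side is
$$\int_SD_k'f(x)\,E_k(-i\lambda,x)\,w_k(x)\,dx ,$$
an integral over a fixed compact set, with integrand locally bounded in $k$ uniformly in $x$. It is therefore continuous on $\mathcal K$ and holomorphic on $\mathcal K^\circ$, and so is $c_k^2f(\lambda)$. The continuation argument of Proposition 6 gives (11) on $\mathfrak a$ for all $k\in\mathcal K$. Both sides are entire in $\lambda$, so (11) holds on $\mathfrak a_{\mathbb C}$.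

**Step 2: we may divide by $c_k$.** For complex $k$ the integral $c_k$ has an oscillating integrand, so $c_k\neq0$ needs an argument; the known injectivity provides one. Suppose $c_k=0$ for some $k\in\mathcal K$. Apply (11) with the ball $B_r$ in place of $S$, for arbitrary $r>0$: $D_k(D_k'f)=0$ for all $f\in\mathcal H_{B_r}$, with $D_k'f\in\mathcal D(B_r)$. By injectivity $D_k'f=0$. At $x=0$ this reads $\int fw_k\,d\lambda=0$. It holds for every $f$ that is the Fourier transform of a function in $C_c^\infty(\mathfrak a)$, and such $f$ are dense in $\mathcal S(\mathfrak a)$. So the tempered distribution $w_k$ is zero. But $|w_k|=\prod|(\alpha,\cdot)|^{2\Re k_\alpha}>0$ off a null set, a contradiction.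

**Step 3: end of the proof of Theorem 1.** Given $f\in\mathcal H_S$, the function $c_k^{-2}D_k'f$ lies in $\mathcal D(S)$, and $D_k(c_k^{-2}D_k'f)=f$ by (11). So $D_k:\mathcal D(S)\to\mathcal H_S$ is onto. It is linear, maps into $\mathcal H_S$, and is injective by the known facts. $\blacksquare$

For all $\Re k\ge0$ the inverse is $f\mapsto c_k^{-2}\int f(\lambda)E_k(i\lambda,\cdot)w_k(\lambda)\,d\lambda$. The two remaining sections build on Theorem 1; its proof does not use them.

## 10. Distributions supported in $S$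

For a compactly supported distribution $u$ on $\mathfrak a$ put $D_ku(\lambda)=\langle u,E_k(-i\lambda,\cdot)\rangle$. For a function $f$, the old $D_kf$ is the new $D_k(fw_k)$. For example, the point mass at $0$ has transform $1$. Let $\mathcal E'(S)$ be the distributions supported in $S$, and $\mathcal H_S'$ the entire functions $F$ with $|F(\lambda)|\le C(1+|\lambda|)^Ne^{I_S(\Im\lambda)}$ for some $C,N$.

**Theorem 7.** For $\Re k\ge0$ and $S$ as in Theorem 1, $D_k:\mathcal E'(S)\to\mathcal H_S'$ is a linear bijection.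

**Step 1: $D_k$ maps into $\mathcal H_S'$, by testing close to $S$.** Let $u\in\mathcal E'(S)$ have order $N$, let $\lambda\in\mathfrak a_{\mathbb C}$ and $\delta=(1+|\lambda|)^{-1}$. Choose cutoffs $\chi_\delta$, equal to $1$ near $S$, supported in $S+B_\delta$, with $|\partial^n\chi_\delta|\le C_n\delta^{-|n|}$ (mollify the characteristic function of $S+B_{\delta/2}$ at scale $\delta/4$). Then, with $C$ independent of $\delta\le1$,
$$|D_ku(\lambda)|=|\langle u,\chi_\delta E_k(-i\lambda,\cdot)\rangle|\le C\sum_{|n|\le N}\sup\big|\partial^n\big(\chi_\delta E_k(-i\lambda,\cdot)\big)\big| .$$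
Let $x=x'+x''$ with $x'\in S$, $|x''|\le\delta$, and let $z$ be in the polydisc of radius $\delta$ around $x$, so $|z-x'|\le(1+\sqrt d)\delta$. As $\Re(gx',-i\lambda)=(gx',\Im\lambda)\le I_S(\Im\lambda)$, Lemma 2(a) gives
$$|E_k(-i\lambda,z)|\le\sqrt{|G|}\,e^{I_S(\Im\lambda)+(1+\sqrt d)\delta|\lambda|}\le\sqrt{|G|}\,e^{1+\sqrt d}\,e^{I_S(\Im\lambda)} .$$
By Cauchy's estimates the derivatives of order $n$ of $E_k(-i\lambda,\cdot)$ at $x$ cost a factor $n!\,\delta^{-|n|}$. The Leibniz rule gives $|D_ku(\lambda)|\le C'(1+|\lambda|)^Ne^{I_S(\Im\lambda)}$. As $E_k$ is entire, so is $D_ku$.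

**Step 2: injectivity, by expanding test functions.** Let $D_ku=0$ and $\phi\in C_c^\infty(\mathfrak a)$. By Section 9 with a large ball,
$$\phi=c_k^{-2}\int D_k\phi(\lambda)E_k(i\lambda,\cdot)w_k(\lambda)\,d\lambda ,$$
and the integral converges in $C^\infty(\mathfrak a)$ by Lemma 2(c), since $D_k\phi$ decreases rapidly on $\mathfrak a$. Hence $\langle u,\phi\rangle=c_k^{-2}\int D_k\phi(\lambda)\,D_ku(-\lambda)\,w_k(\lambda)\,d\lambda=0$.

**Step 3: surjectivity, by regularizing $F$.** Let $F\in\mathcal H'_S$. For $\varepsilon=1/j$, $j\in\mathbb N$, choose $\tau_\varepsilon\ge0$ smooth, compactly supported in the interior of $B_\varepsilon$ minus the reflection hyperplanes, with $\int\tau_\varepsilon=1$. There $w_k$ is smooth and has no zeros, so $\rho_\varepsilon=\tau_\varepsilon/w_k\in\mathcal D(B_\varepsilon)$, and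
$$h_\varepsilon=D_k\rho_\varepsilon=\int\tau_\varepsilon(x)E_k(-i\lambda,x)\,dx\in\mathcal H_{B_\varepsilon},\qquad|h_\varepsilon|\le\sqrt{|G|}\ \text{on }\mathfrak a,\qquad h_\varepsilon\to1\ \text{pointwise on }\mathfrak a_{\mathbb C} .$$
Since $I_{S+B_\varepsilon}=I_S+\varepsilon|\cdot|$, the product $Fh_\varepsilon$ lies in $\mathcal H_{S+B_\varepsilon}$. By Theorem 1 for $S+B_\varepsilon$, $g_\varepsilon=c_k^{-2}D_k'(Fh_\varepsilon)\in\mathcal D(S+B_\varepsilon)$ and $D_kg_\varepsilon=Fh_\varepsilon$. For $\phi\in C_c^\infty(\mathfrak a)$ we have $\int\phi(x)E_k(i\lambda,x)w_k(x)\,dx=D_k\phi(-\lambda)$, so by Fubini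
$$\int g_\varepsilon\phi\,w_k\,dx=c_k^{-2}\int F(\lambda)h_\varepsilon(\lambda)D_k\phi(-\lambda)w_k(\lambda)\,d\lambda\longrightarrow c_k^{-2}\int F(\lambda)D_k\phi(-\lambda)w_k(\lambda)\,d\lambda$$
by dominated convergence: on $\mathfrak a$, $F$ and $w_k$ have polynomial growth, $h_\varepsilon$ is bounded, and $D_k\phi$ decreases rapidly. By Banach–Steinhaus the limit is a distribution $u$, and $\operatorname{supp}u\subset\bigcap_\varepsilon(S+B_\varepsilon)=S$. Let $\chi\in C_c^\infty(\mathfrak a)$ equal $1$ near $S+B_1$. Then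
$$D_ku(\lambda)=\langle u,\chi E_k(-i\lambda,\cdot)\rangle=\lim\langle g_\varepsilon w_k,\chi E_k(-i\lambda,\cdot)\rangle=\lim D_kg_\varepsilon(\lambda)=\lim F(\lambda)h_\varepsilon(\lambda)=F(\lambda).\qquad\square$$

## 11. Growth of $E_k$ and necessity of invariance for real $k\ge0$

Roots with $k_\alpha=0$ play no role. Let $G'=\langle\sigma_\alpha:k_\alpha\ne0\rangle$. The set $\{\alpha\in R:k_\alpha\neq0\}$ is $G$-invariant, hence a root system with reflection group $G'$, and it defines the same $T_\xi$, $E_k$, $D_k$, and the same $w_k$ off a null set. So, using the known facts for $G'$, Theorem 1 holds for all non-empty $G'$-invariant compact convex $S$. On the line with $k=0$, for instance, $G'$ is trivial and every compact interval is allowed.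

If $S$ is compact convex with empty interior, then $\mathcal D(S)=\{0\}=\mathcal H_S$ by the case $k=0$, and nothing is to be decided. Otherwise, for real $k\ge0$, invariance under $G'$ is also necessary.

**Theorem 8.** Let $k\ge0$ be real and $G'=\langle\sigma_\alpha:k_\alpha>0\rangle$.
(i) $\displaystyle\lim_{s\to\infty}s^{-1}\log E_k(s\eta,x)=\max_{g\in G'}(g\eta,x)$ for all $\eta,x\in\mathfrak a$.
(ii) For a compact convex $S$ with non-empty interior the following are equivalent: (A) $S$ is $G'$-invariant; (B) $D_k:\mathcal D(S)\to\mathcal H_S$ is a linear isomorphism; (C) $D_k(\mathcal D(S))\subset\mathcal H_S$.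

For $k=1$ on the line, (i) can be read off from (1): for $z=s\eta x\to\pm\infty$, $E_1=\frac{e^z}z-\frac{\sinh z}{z^2}$ has exponential rate $|\eta x|$.

**Step 1: a monotone quantity along rays.** Let $F_g(s)=E_k(sg\eta,x)$, which is real because the coefficients in Lemma 2(b) are real for real $k$. Let $\Lambda_g=(g\eta,x)$ and $\gamma=\sum_{R_+}k_\alpha$. By (4), $sF_g'=s\Lambda_gF_g-\gamma F_g+\sum_{R_+}k_\alpha F_{\sigma_\alpha g}$. Hence $\phi_g=s^\gamma e^{-s\Lambda_g}F_g$ satisfies
$$\phi_g'=s^{\gamma-1}e^{-s\Lambda_g}\sum_{\alpha\in R_+}k_\alpha F_{\sigma_\alpha g}\qquad(s>0). \tag{12}$$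

**Step 2: positivity.** We have $F_g(0)=1$ for all $g$. Suppose some $F_g$ has a zero; let $s_1>0$ be the smallest zero of any of them, say $F_g(s_1)=0$. All $F$'s are positive on $[0,s_1)$, so by (12) $\phi_g$ is nondecreasing on $(0,s_1]$, and $\phi_g(s_1)\ge\phi_g(s_1/2)>0$, a contradiction. So all $F_g$ are positive and all $\phi_g$ are nondecreasing on $(0,\infty)$.

**Step 3: the limit (i), by passing growth from one group element to the next.** Let $\ell_g=\liminf_{s\to\infty}s^{-1}\log F_g(s)$, finite from above by Lemma 2(a). From $\phi_g(s)\ge\phi_g(1)>0$ for $s\ge1$ we get $\ell_g\ge\Lambda_g$. If $k_\alpha>0$, integrate (12) over $[s-1,s]$, $s\ge2$, keeping only the term of $\alpha$: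
$$F_g(s)\ge s^{-\gamma}k_\alpha\int_{s-1}^sr^{\gamma-1}e^{(s-r)\Lambda_g}F_{\sigma_\alpha g}(r)\,dr .$$
Let $\ell'<\ell_{\sigma_\alpha g}$. For large $s$ and $r\in[s-1,s]$ we have $F_{\sigma_\alpha g}(r)\ge e^{r\ell'}\ge e^{s\ell'-|\ell'|}$, $e^{(s-r)\Lambda_g}\ge e^{-|\Lambda_g|}$, and $r^{\gamma-1}\ge\min(1,2^{1-\gamma})s^{\gamma-1}$, since $r\in[s/2,s]$. So $F_g(s)\ge\text{const}\cdot s^{-1}e^{s\ell'}$ and $\ell_g\ge\ell'$. Thus $\ell_g\ge\ell_{\sigma_\alpha g}$. Iterating from the identity $e$, $\ell_e\ge\ell_g\ge\Lambda_g$ for all $g\in G'$. The upper bound $E_k(s\eta,x)\le\sqrt{|G'|}\exp\big(s\max_{g\in G'}(g\eta,x)\big)$ is Lemma 2(a) for the group $G'$. This proves (i).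

**Step 4: (ii), where growth of the kernel forces invariance.** (A)$\Rightarrow$(B) is Theorem 1 for $G'$, and (B)$\Rightarrow$(C) is trivial. Assume (C). Let $x_0\in\operatorname{int}S$ and $\eta\in\mathfrak a$. For small $\delta>0$ we have $x_0+B_\delta\subset S$; take $0\ne f\ge0$ in $\mathcal D(x_0+B_\delta)\subset\mathcal D(S)$ and let $dm=fw_k\,dz/\int fw_k$, a probability measure. Since $\Im(is\eta)=s\eta$, (C) gives some $\gamma_0>0$ with $|D_kf(is\eta)|\le\gamma_0e^{sI_S(\eta)}$ for $s>0$. With Jensen's inequality, the kernel being positive by Step 2,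
$$\log\gamma_0+sI_S(\eta)\ge\log\int f(z)E_k(s\eta,z)w_k(z)\,dz\ge\log\int fw_k+\int\log E_k(s\eta,z)\,dm(z) .$$
We want to divide by $s$ and pass to the limit. Monotonicity of $\phi_e$, with $z$ in place of $x$, gives for $s\ge1$
$$\gamma\log s+\log E_k(s\eta,z)\ge(s-1)(\eta,z)+\log E_k(\eta,z) ,$$
so $s^{-1}\log E_k(s\eta,z)$ is bounded below uniformly for $z\in x_0+B_\delta$ and $s\ge1$. Fatou's lemma and (i) now give
$$I_S(\eta)\ge\int\max_{g\in G'}(g\eta,z)\,dm(z)\ge\max_{g\in G'}(g\eta,x_0)-\delta|\eta| .$$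
Let $\delta\to0$. As $(g\eta,x_0)=(\eta,g^{-1}x_0)$, we obtain $(\eta,gx_0)\le I_S(\eta)$ for all $\eta\in\mathfrak a$ and $g\in G'$, that is, $gx_0\in S$. Since $S=\overline{\operatorname{int}S}$, the set $S$ is $G'$-invariant. $\square$

The converse in Theorem 8 is claimed only for real $k\ge0$, whereas Theorems 1 and 7 hold for all $\Re k\ge0$.
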